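\title{Finiteness of associated primes does not pass from $H^{i-1}_I(R/J)$ to $H^i_I(J)$}

\begin{abstract}
Let $R$ be a regular ring whose local cohomology modules $H^i_I(R)$ all have finitely many associated primes, let $J$ be an ideal generated by a regular sequence of length $h$, and let $I\supseteq J$. We consider the question whether $H^i_I(J)$ has finitely many associated primes as soon as $H^{i-1}_I(R/J)$ does. The answer is no: over any field we give an example in nine variables with $h=2$ and $i=3$, which survives localization at the origin. In general, the implication holds for all such $R$, $J$, $I$ exactly when $h=1$ or $i\le h$.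
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All rings are commutative and Noetherian. For an ideal $I$ of $R$ and an $R$-module $X$, let $\Gamma_I(X)$ be the submodule of elements killed by a power of $I$; the \emph{local cohomology} functors $H^i_I$ are the right derived functors of $\Gamma_I$. The set $\operatorname{Ass}_RX$ of \emph{associated primes} of $X$ consists of the primes of the form $\operatorname{ann}_R(\xi)$, $\xi\in X$; their union is the set of zerodivisors on $X$. A finitely generated module has finitely many associated primes, but local cohomology modules need not be finitely generated: already $H^1_{(c)}(k[c])=k[c,c^{-1}]/k[c]$ is not. Finiteness of $\operatorname{Ass}H^i_I(X)$ is therefore a genuine condition. A ring $R$ is called \emph{LC-finite} if $\operatorname{Ass}H^i_I(R)$ is finite for every ideal $I$ and every $i\ge0$. We use as known that regular rings of prime characteristic and regular semi-local rings containing a field are LC-finite. (A ring is regular if its localizations at all primes are regular local rings.)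

Over an LC-finite ring $R$, the next modules to examine are an ideal $J$ and the quotient $R/J$. They are tied together by the long exact sequence
\begin{equation}\label{eq:les}
H^{i-1}_I(R)\longrightarrow H^{i-1}_I(R/J)\longrightarrow H^i_I(J)\longrightarrow H^i_I(R).
\end{equation}
Recall that $a_1,\dots,a_h$ is an \emph{$R$-sequence} if $(a_1,\dots,a_h)\ne R$ and each $a_j$ is a nonzerodivisor on $R/(a_1,\dots,a_{j-1})$. The following question comes from \cite{Hanyu}.

\begin{quote}
\textbf{Question.} Let $R$ be an LC-finite regular ring, $J$ an ideal generated by an $R$-sequence, $I$ an ideal containing $J$, and $i\ge1$. Does the finiteness of $\operatorname{Ass}H^{i-1}_I(R/J)$ imply the finiteness of $\operatorname{Ass}H^i_I(J)$?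
\end{quote}

The answer is known to be affirmative for $i\le2$, and \eqref{eq:les} suggests that it should always be so, since both neighbors of $H^i_I(J)$ have finitely many associated primes. There is one leak in this reasoning. The module $H^i_I(J)$ is an extension of a submodule of $H^i_I(R)$ by a \emph{quotient} of $H^{i-1}_I(R/J)$, and finiteness of $\operatorname{Ass}$ passes to submodules and extensions but not to quotients: $\mathbb Z$ and $\mathbb Q$ have the single associated prime $(0)$, while every $(p)$ is associated to $\mathbb Q/\mathbb Z$. This leak is real.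

\begin{theorem}\label{thm:example}
Let $k$ be a field, $P=k[s,t,x,y,z,w,r,u,v]$, and $\mathfrak n$ the ideal generated by the nine variables. Put
\[
f=s\,x^2u^2+(wz+t\,xy)\,uv+y^2v^2,\qquad J=(f,\;ru),\qquad I=(f,\;ru,\;wu,\;wv).
\]
Then $f,ru$ is a $P$-sequence and $J\subseteq I$. The set $\operatorname{Ass}_PH^2_I(P/J)$ has at most three elements, while $\operatorname{Ass}_PH^3_I(J)$ is infinite. Both statements remain true when $P,J,I$ are replaced by $P_{\mathfrak n},J_{\mathfrak n},I_{\mathfrak n}$.
\end{theorem}

The ring $P_{\mathfrak n}$ is a regular local ring containing a field, hence LC-finite, and $P$ itself is LC-finite if $\operatorname{char}k>0$. So the answer to the Question is negative for $i=3$. The exact range of validity depends on the length of the regular sequence.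

\begin{theorem}\label{thm:range}
For $h,i\ge1$ let $S(h,i)$ be the statement: for every LC-finite regular ring $R$, every ideal $J$ generated by an $R$-sequence of length $h$ and every ideal $I\supseteq J$, finiteness of $\operatorname{Ass}H^{i-1}_I(R/J)$ implies finiteness of $\operatorname{Ass}H^i_I(J)$. Then $S(h,i)$ is true if and only if $h=1$ or $i\le h$. When $h\ge2$ and $i\ge h+1$, counterexamples exist with $R$ a regular local ring containing any prescribed field.
\end{theorem}

Taking $h=2$, the implication fails for every $i\ge3$. If $i\le2$, then $h=1$ or $i\le h$, in agreement with the known affirmative answer.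

The positive half of Theorem~\ref{thm:range} is proved in Section~\ref{sec:coker}. The counterexamples have three ingredients. Section~\ref{sec:H} studies the top local cohomology $H$ of the hypersurface $f=0$ with support in $(u,v)$: the localization $H_w$ has at most three associated primes and the cokernel of $H\to H_w$ has infinitely many. Section~\ref{sec:real} shows that for ideals of the form $I=J+w\mathfrak a$ the first map in \eqref{eq:les} has the same cokernel as such a localization map. Section~\ref{sec:proofs} combines the two and moves the example to all pairs $(h,i)$.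

\section{Tools}\label{sec:tools}

\subsection*{Local cohomology}
For $g=g_1,\dots,g_c$ in $R$ and an $R$-module $X$, the \v{C}ech complex $\check C(g;X)$ is
\[
0\to X\to\bigoplus_aX_{g_a}\to\bigoplus_{a<b}X_{g_ag_b}\to\cdots\to X_{g_1\cdots g_c}\to0,
\]
in degrees $0,\dots,c$; it is the tensor product of $X$ with the complexes $R\to R_{g_a}$. Let $\mathfrak a=(g_1,\dots,g_c)$.
\begin{itemize}
\item[(L1)] $H^j_{\mathfrak a}(X)=H^j(\check C(g;X))$. Consequently, for a ring map $R\to R'$ one has $H^j_{\mathfrak a}(Y)=H^j_{\mathfrak aR'}(Y)$ for $R'$-modules $Y$; if $R'$ is flat over $R$ (a localization, for instance), then $H^j_{\mathfrak a}(X)\otimes_RR'=H^j_{\mathfrak aR'}(X\otimes_RR')$; and $H^j_{\mathfrak a}(X)$ is graded if $R$, $X$ are graded and the $g_a$ are homogeneous.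
\item[(L2)] $H^j_{\mathfrak a}=0$ for $j>c$. Hence $H^c_{\mathfrak a}$ is right exact, $H^c_{\mathfrak a}(X)=H^c_{\mathfrak a}(R)\otimes_RX$, and $H^c_{\mathfrak a}(X/\mathfrak cX)=H^c_{\mathfrak a}(X)/\mathfrak cH^c_{\mathfrak a}(X)$ for every ideal $\mathfrak c$. Moreover each $g_a$ acts surjectively on $H^c_{\mathfrak a}(X)$, which is a quotient of $X_{g_1\cdots g_c}$.
\item[(L3)] If an ideal $I$ contains an $R$-sequence of length $h$, then $H^j_I(R)=0$ for $j<h$, and every prime containing $I$ has height at least $h$.
\item[(L4)] If $R$ is regular, its minimal injective resolution has $E^j=\bigoplus_{\operatorname{ht}Q=j}E(R/Q)$, where $E(R/Q)$ is the injective hull of $R/Q$. Every element of $E(R/Q)$ is killed by a power of $Q$, and elements of $R\setminus Q$ act bijectively; so $\Gamma_I(E(R/Q))$ is $E(R/Q)$ if $I\subseteq Q$ and $0$ otherwise.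
\end{itemize}

\subsection*{Associated primes} The modules below need not be finitely generated.
\begin{itemize}
\item[(A1)] If $X'\subseteq X$, then $\operatorname{Ass}X'\subseteq\operatorname{Ass}X\subseteq\operatorname{Ass}X'\cup\operatorname{Ass}X/X'$.
\item[(A2)] $\operatorname{Ass}_{S^{-1}R}S^{-1}X=\{S^{-1}Q: Q\in\operatorname{Ass}_RX,\ Q\cap S=\emptyset\}$. If $X$ is a module over $R'=S^{-1}R$ or $R'=R/\mathfrak c$, contraction is a bijection $\operatorname{Ass}_{R'}X\to\operatorname{Ass}_RX$.
\item[(A3)] If $R\to R'$ is flat, then $\operatorname{Ass}_{R'}(X\otimes_RR')=\bigcup_{Q\in\operatorname{Ass}_RX}\operatorname{Ass}_{R'}(R'/QR')$; see \cite[Theorem~23.2]{Matsumura}.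
\item[(A4)] Let $T\to R$ be a ring map and $X$ an $R$-module. Every $\mathfrak q\in\operatorname{Ass}_TX$ is the contraction of some $Q\in\operatorname{Ass}_RX$. In particular, if $\operatorname{Ass}_TX$ is infinite, so is $\operatorname{Ass}_RX$.
\item[(A5)] Associated primes of $\mathbb Z^n$-graded modules over $\mathbb Z^n$-graded rings are homogeneous.
\end{itemize}

For (A4), let $\mathfrak q=\operatorname{ann}_T(\xi)$, $Y=R\xi$, and let $S\subseteq R$ be the image of $T\setminus\mathfrak q$. No element of $S$ kills $\xi$, so $S^{-1}Y\ne0$, and by (A2) some $Q\in\operatorname{Ass}_RY$ is disjoint from $S$. The contraction of $Q$ lies in $\mathfrak q$, and it contains $\mathfrak q$ because $\mathfrak qY=0$.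

For (A5), order $\mathbb Z^n$ lexicographically. Let $Q=\operatorname{ann}(\xi)$ be prime, let $\xi_1,\dots,\xi_m$ be the homogeneous components of $\xi$ in increasing degree, and let $a_0$ be the lowest component of some $a\in Q$. The component of $a\xi=0$ in degree $\deg a_0+\deg\xi_j$ shows that $a_0\xi_j$ is a combination of $\xi_1,\dots,\xi_{j-1}$, so $a_0^j\xi_j=0$ by induction. Thus $a_0^m\in Q$, hence $a_0\in Q$; now repeat with $a-a_0$.

\subsection*{Inverse polynomials}
Let $k$ be a field and $c=(c_1,\dots,c_l)$ variables. The complex $\check C(c;k[c])$ is the tensor product over $k$ of the injections $k[c_j]\to k[c_j^{\pm1}]$, so its only cohomology is $E_c=H^l_{(c)}(k[c])$. It has as $k$-basis the monomials $c^{-\nu}=c_1^{-\nu_1}\cdots c_l^{-\nu_l}$ with all $\nu_j\ge1$; one multiplies as in $k[c^{\pm1}]$ and sets to zero every monomial with some exponent $\ge0$. For $l=0$, $E_c=k$.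

\begin{lemma}\label{lem:inv}
Let $R$ be a $k$-algebra, $X$ an $R$-module and $I$ an ideal of $R$.
\begin{enumerate}
\item[(i)] $\operatorname{Ass}_{R[c]}(X\otimes_kE_c)=\{QR[c]+(c):Q\in\operatorname{Ass}_RX\}$.
\item[(ii)] $H^{j+l}_{IR[c]+(c)}(X[c])\cong H^j_I(X)\otimes_kE_c$ for all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Every element of $X\otimes_kE_c=\bigoplus_\nu Xc^{-\nu}$ is killed by a power of $(c)$, so each associated prime contains $(c)$ and is the annihilator of an element killed by $(c)$. Multiplication by $c_j$ kills $Xc^{-\nu}$ if $\nu_j=1$ and is injective on the sum of the other components. So the submodule killed by $(c)$ is $X(c_1\cdots c_l)^{-1}$, a copy of $X$ as a module over $R[c]/(c)=R$, and (A2) applies.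

(ii) Let $I=(g)$. Then $\check C(g,c;X[c])=\check C(g;X)\otimes_k\check C(c;k[c])$. The second factor maps $k[c]$-linearly and quasi-isomorphically onto $E_c$ placed in degree $l$. Tensoring over the field $k$ preserves quasi-isomorphisms, and $-\otimes_kE_c$ is exact.
\end{proof}

The case $I=0$ gives $H^2_{(u,v)}(T[u,v])=T\otimes_kE_{u,v}$ for a $k$-algebra $T$. We denote this module by $L_T$; it is $T$-free on the $u^{-i}v^{-j}$ with $i,j\ge1$. By (L2),
\begin{equation}\label{eq:LgL}
H^2_{(u,v)}\bigl(T[u,v]/(g)\bigr)=L_T/gL_T\qquad(g\in T[u,v]).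
\end{equation}

\section{The cokernel}\label{sec:coker}

Let $K$ be the cokernel of the first map in \eqref{eq:les}, so that $0\to K\to H^i_I(J)\to H^i_I(R)$ is exact. If $R$ is LC-finite, (A1) shows that $\operatorname{Ass}H^i_I(J)$ is finite if and only if $\operatorname{Ass}K$ is finite.

\begin{proof}[Proof of Theorem~\ref{thm:range}, positive part]
If $h=1$, then $J=aR\cong R$ because $a$ is a nonzerodivisor, so $H^i_I(J)\cong H^i_I(R)$ has finitely many associated primes for every $i$. If $i\le h$, then $H^{i-1}_I(R)=0$ by (L3), since $I\supseteq J$ contains an $R$-sequence of length $h>i-1$. Hence $K=H^{i-1}_I(R/J)$, and $\operatorname{Ass}K$ is finite by hypothesis.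
\end{proof}

For $i\le h$ the argument also gives the converse implication, since $H^{i-1}_I(R/J)$ is a submodule of $H^i_I(J)$. The first case left open is $h=2$, $i=3$, where $K$ is the cokernel of $H^2_I(R)\to H^2_I(R/J)$.

We shall produce $K$ in the form $N_w/\operatorname{im}N$, the cokernel of the map from a module $N$ to its localization at one element $w$, with $N_w$ in the role of $H^{i-1}_I(R/J)$. Write $\bar N=\operatorname{im}N$. The module $N_w/\bar N$ is $w$-power torsion, so its associated primes are those of the submodule killed by $w$, which is $w^{-1}\bar N/\bar N\cong\bar N/w\bar N$. Thus a finitely generated $N$ cannot serve. An infinite direct sum can.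

\begin{example}\label{ex:toy}
Let $R=k[t,w]$, let $\pi_1,\pi_2,\dots$ be pairwise non-associate irreducible polynomials in $k[t]$, and let $N=\bigoplus_n(\pi_n,w)$, a direct sum of ideals of $R$. Then $N_w=\bigoplus_nR_w$ has the single associated prime $(0)$, while $N_w/N$ contains $R/(\pi_n,w)$ for every $n$ and so has all the maximal ideals $(\pi_n,w)$ as associated primes.
\end{example}

Two tasks remain: to obtain such an infinite family of summands from a single equation, as the graded pieces of one local cohomology module, and to make the map $N\to N_w$ appear in \eqref{eq:les}.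

\section{A localization map with a bad cokernel}\label{sec:H}

Let $f$ be as in Theorem~\ref{thm:example}. It does not involve $r$; put
\[
C=k[s,t,x,y,z,w,u,v],\qquad B=C/(f),\qquad H=H^2_{(u,v)}(B),\qquad T_0=k[s,t].
\]

\begin{proposition}\label{prop:H}
\begin{enumerate}
\item[(a)] Every associated prime of the $C$-module $H_w$ is one of $(u,v,y,z,s)$, $(u,v,y,z,x)$, $(u,v,y,z,s,x)$.
\item[(b)] $\operatorname{Ass}_{T_0}(H_w/\operatorname{im}H)$ is infinite.
\end{enumerate}
\end{proposition}

\subsection*{The lowest degree by hand}
Let $T=k[s,t,x,y,z,w]$ and let $L_{-n}\subseteq L_T$ be the span of the $u^{-i}v^{-j}$ with $i+j=n$. Since $f$ is a quadratic form in $u,v$, formula \eqref{eq:LgL} splits $H$ into the $T$-modules $H_{-n}=\operatorname{coker}(f\colon L_{-n-2}\to L_{-n})$, $n\ge2$.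

Take $n=2$. Multiplication by $f$ sends $u^{-3}v^{-1}$, $u^{-2}v^{-2}$, $u^{-1}v^{-3}$ to $sx^2$, $wz+txy$, $y^2$ times the generator $u^{-1}v^{-1}$ of $L_{-2}$. So $H_{-2}$ is the ring
\[
G=T/(sx^2,\;wz+txy,\;y^2).
\]
After inverting $w$, the middle equation can be solved for $z$, and $t$ disappears from the equations:
\[
G_w=G_0[t,w^{\pm1}],\qquad G_0=k[s,x,y]/(sx^2,y^2),\qquad z=-txy/w .
\]
Hence $t$ is a nonzerodivisor on $G_w$. On $G_w/\operatorname{im}G$ it is a zerodivisor: it kills the class of $xy/w$, because $t\cdot xy/w=-z$. This class is not zero. Indeed $z^2=0$ in $G_w$, so $\operatorname{im}G=G_0[t,w]+G_0[t,w]\,txy/w$; the coefficient of $w^{-1}$ in an element of $\operatorname{im}G$ is divisible by $t$, and $xy\ne0$ in $G_0$ is not.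

The two phenomena persist in all degrees. In $H_w$ the variable $t$ is absorbed into the free middle coefficient $wz+txy$, and the remaining equation has enough symmetry to force (a). In the cokernel the term $wz$ drops out, and in degree $-n$ the role of $t$ is taken by a polynomial $\Delta_{n-1}(s,t)$, with $\Delta_1=t$ and $\Delta_2=t^2-s$; these polynomials have infinitely many irreducible factors.

\subsection*{The associated primes of the localization}
We first bound the support.

\begin{lemma}\label{lem:supp}
Let $T$ be a $k$-algebra, $g=c_2u^2+c_1uv+c_0v^2$ with $c_0,c_1,c_2\in T$, and $\mathfrak q$ a prime of $T$ not containing $(c_0,c_1,c_2)$. Then $(L_T/gL_T)_{\mathfrak q}=0$.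
\end{lemma}

\begin{proof}
Index the bases of $L_{-n}$ and $L_{-n-2}$ by the exponent $i$ in $u^{-i}$. The matrix of $g\colon L_{-n-2}\to L_{-n}$ has $n-1$ rows, $n+1$ columns, and entry $c_{i'-i}$ in row $i$ and column $i'$, where $c_\mu=0$ for $\mu\notin\{0,1,2\}$. For $n=3$ it is
\[
\begin{pmatrix}c_0&c_1&c_2&0\\0&c_0&c_1&c_2\end{pmatrix}.
\]
Let $\varepsilon$ be the least index with $c_\varepsilon\notin\mathfrak q$. The columns $1+\varepsilon,\dots,n-1+\varepsilon$ form a square matrix that is upper triangular modulo $\mathfrak q$ with diagonal entries $c_\varepsilon$. Its determinant is a unit of $T_{\mathfrak q}$, so $g\colon L_{-n-2}\to L_{-n}$ becomes surjective over $T_{\mathfrak q}$ for every $n$.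
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:H}(a)]
Put $\zeta=wz+txy$. In $C_w$ we have $z=w^{-1}(\zeta-txy)$, so $\zeta$ can replace $z$ as a variable: $D_0=k[s,x,y,\zeta,u,v]$ is a polynomial ring and $C_w=D_0[t,w^{\pm1}]$ is free over it. The point is that $f=sx^2u^2+\zeta uv+y^2v^2$ lies in $D_0$. With $M_0=H^2_{(u,v)}(D_0/(f))$, (L1) gives $H_w=M_0\otimes_{D_0}C_w$. For a prime $Q$ of $D_0$ the ring $C_w/QC_w=(D_0/Q)[t,w^{\pm1}]$ is a domain, so by (A3) the associated primes of $H_w$ over $C_w$ are the $QC_w$ with $Q\in\operatorname{Ass}_{D_0}M_0$. Fix such a $Q$.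

First, $u,v\in Q$, because every element of $M_0$ is killed by a power of $(u,v)$.

Second, let $T_1=k[s,x,y,\zeta]$ and $\mathfrak q=Q\cap T_1$. The nonzero module $(M_0)_Q$ is a localization of $(M_0)_{\mathfrak q}$, so $(M_0)_{\mathfrak q}\ne0$. By \eqref{eq:LgL} and Lemma~\ref{lem:supp}, $\mathfrak q$ contains $sx^2,\zeta,y^2$. Thus $Q\supseteq(u,v,y,\zeta)$, and $Q$ contains $s$ or $x$.

So far $Q$ corresponds to a prime $\bar Q$ of $D_0/(u,v,y,\zeta)=k[s,x]$ containing $s$ or $x$. This still allows closed points on the two axes, and we exclude them by symmetry. Grade $D_0$ by $\mathbb Z^2$ with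
\[
\deg s=(2,0),\quad\deg x=(0,1),\quad\deg y=(1,1),\quad\deg\zeta=(2,2),\quad\deg u=\deg v=(0,0).
\]
The three coefficients $sx^2,\zeta,y^2$ have degree $(2,2)$, so $f$ is homogeneous, $M_0$ is graded, and $Q$ and $\bar Q$ are homogeneous by (A5). Distinct monomials of $k[s,x]$ have distinct degrees, so $\bar Q$ is generated by monomials; being prime and nonzero, it is $(s)$, $(x)$ or $(s,x)$.

Finally $(y,\zeta)C_w=(y,wz)C_w=(y,z)C_w$, so $QC_w$ is the extension of one of the three primes listed in (a), none of which contains $w$. Contracting to $C$ by (A2) completes the proof.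
\end{proof}

\subsection*{The associated primes of the cokernel}
The variables $w$ and $z$ enter $f$ only through $q=wz$. Let $D=k[s,t,x,y,q,u,v]\subseteq C$, a polynomial ring containing $f$, and $M=H^2_{(u,v)}(D/(f))$.

\begin{lemma}\label{lem:q}
As $D$-modules, $H_w/\operatorname{im}H\cong\bigoplus_{d\ge1}M/q^dM$.
\end{lemma}

\begin{proof}
Since $z^aw^b=q^bz^{a-b}$ for $a\ge b$ and $z^aw^b=q^aw^{b-a}$ for $a\le b$, the $D$-module $C$ is free on the elements $e_d=z^d$ $(d\ge0)$ and $e_d=w^{-d}$ $(d<0)$. Since $z=q/w$, the $D$-module $C_w=D[w^{\pm1}]$ is free on the $w^{-d}$, $d\in\mathbb Z$. We have $e_d=q^dw^{-d}$ for $d\ge0$ and $e_d=w^{-d}$ for $d\le0$, so $C_w/C\cong\bigoplus_{d\ge1}D/q^dD$. By (L1) the map $H\to H_w$ is $M\otimes_DC\to M\otimes_DC_w$, whose cokernel is $M\otimes_D(C_w/C)$.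
\end{proof}

This is the purpose of writing the parameter $q$ as a product $wz$: the localization $H_w=M\otimes_DD[w^{\pm1}]$ sees the whole family of hypersurfaces over the $q$-line, and the cokernel sees the fiber $q=0$. That fiber is defined by
\[
f_0=s(xu)^2+t(xu)(yv)+(yv)^2 .
\]
Define $\Delta_m\in T_0$ by $\Delta_{-1}=0$, $\Delta_0=1$, $\Delta_m=t\Delta_{m-1}-s\Delta_{m-2}$.

\begin{lemma}\label{lem:Delta}
For every $n\ge2$ the $T_0$-module $M/qM$ has a direct summand isomorphic to $T_0/(\Delta_{n-1})$.
\end{lemma}

\begin{proof}
By (L2) and \eqref{eq:LgL}, $M/qM=L'/f_0L'$ with $L'=L_{k[s,t,x,y]}$, which is $T_0$-free on the monomials $x^ay^bu^{-i}v^{-j}$ with $a,b\ge0$ and $i,j\ge1$. Give this monomial the bidegree $(m,n)=(a+i,b+j)$. Multiplication by $xu$ or $yv$ preserves the bidegree. In bidegree $(m,n)$ the basis is indexed by $0\le a<m$, $0\le b<n$; multiplication by $xu$ raises $a$ by one, and gives $0$ when $i=1$, that is, when $a=m-1$; multiplication by $yv$ does the same to $b$. So $x^ay^bu^{-i}v^{-j}\mapsto X^aY^b$ identifies this component with $T_0[X,Y]/(X^m,Y^n)$,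 with $xu$, $yv$ acting as $X$, $Y$. Therefore
\[
M/qM\cong\bigoplus_{m,n\ge1}T_0[X,Y]/(X^m,\,Y^n,\,sX^2+tXY+Y^2).
\]
Take $m=n\ge2$, and in this summand the part $W$ of degree $n$ in $X,Y$, again a direct summand. It is generated by $\epsilon_j=X^{n-j}Y^j$, $0\le j\le n$, with the relations $\epsilon_0=0$, $\epsilon_n=0$ and
\[
s\epsilon_j+t\epsilon_{j+1}+\epsilon_{j+2}=0\qquad(0\le j\le n-2),
\]
the last coming from $X^{n-2-j}Y^j(sX^2+tXY+Y^2)$. Omit the relation $\epsilon_n=0$ for a moment. The others eliminate $\epsilon_0,\epsilon_2,\dots,\epsilon_n$ and leave the free module $T_0\epsilon_1$, in which $\epsilon_j=(-1)^{j-1}\Delta_{j-1}\epsilon_1$: this holds for $j=0,1$, and inductively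
\[
\epsilon_{j+2}=-t\epsilon_{j+1}-s\epsilon_j=(-1)^{j+1}(t\Delta_j-s\Delta_{j-1})\epsilon_1=(-1)^{j+1}\Delta_{j+1}\epsilon_1 .
\]
Imposing $\epsilon_n=0$ gives $W\cong T_0/(\Delta_{n-1})$.
\end{proof}

For $n=2$ the generator $\epsilon_1=XY$ is $xy\,u^{-1}v^{-1}$; under Lemma~\ref{lem:q} with $d=1$ it is the class $xy/w$ found by hand.

\begin{proof}[Proof of Proposition~\ref{prop:H}(b)]
If $\pi$ is an irreducible factor of $\Delta\in T_0\setminus\{0\}$, then $(\pi)$ is the annihilator of $\Delta/\pi$ in $T_0/(\Delta)$. By Lemmas~\ref{lem:q} and~\ref{lem:Delta} and (A1), it suffices to find infinitely many nonconstant, pairwise coprime polynomials among the $\Delta_{n-1}$.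

Let $\bar k$ be an algebraic closure of $k$, and map $T_0$ to $\bar k[\alpha,\beta]$ by $t\mapsto\alpha+\beta$, $s\mapsto\alpha\beta$. This map is injective, as the elementary symmetric polynomials are algebraically independent, and it preserves degrees if $\deg t=1$, $\deg s=2$; so nonconstant polynomials stay nonconstant. Since $\alpha$ and $\beta$ are roots of $\lambda^2-t\lambda+s$, the polynomials $(\alpha^{m+1}-\beta^{m+1})/(\alpha-\beta)$ satisfy the recursion defining $\Delta_m$, with the same values for $m=-1,0$. For a prime number $\ell\ne\operatorname{char}k$ this gives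
\[
\Delta_{\ell-1}=\frac{\alpha^\ell-\beta^\ell}{\alpha-\beta}=\prod_{\xi^\ell=1,\ \xi\ne1}(\alpha-\xi\beta),
\]
a product of $\ell-1\ge1$ linear forms. For distinct such primes $\ell,\ell'$ the only common root of unity is $1$, and $\alpha-\xi\beta$, $\alpha-\xi'\beta$ are not associate for $\xi\ne\xi'$. So $\Delta_{\ell-1}$ and $\Delta_{\ell'-1}$ have no common nonconstant factor in $\bar k[\alpha,\beta]$, hence none in $T_0$.
\end{proof}

\begin{remark}\label{rem:shape}
The variables $x,y$ are needed: for $g=su^2+tuv+v^2$ one coefficient is a unit, and Lemma~\ref{lem:supp} gives $L_{T_0}/gL_{T_0}=0$. The symmetry argument in (a) is not available for $f_0$: if all variables and $f_0$ are homogeneous, comparing the three terms gives $\deg t=\deg(yv)-\deg(xu)$ and $\deg s=2\deg t$, so all the polynomials $t^2-\lambda s$, $\lambda\in k$, are homogeneous.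
\end{remark}

\section{Realizing the localization map}\label{sec:real}

Let $N=H^h_{\mathfrak a}(R/J)$ with $\mathfrak a$ generated by $h$ elements. By (L2), $N$ is the image of $H^h_{\mathfrak a}(R)$. We look for an ideal $I$ such that $H^h_I(R)$ is still $H^h_{\mathfrak a}(R)$ while $H^h_I(R/J)$ has grown to $N_w$. The choice $I=J+w\mathfrak a$ adds to the support $V(\mathfrak a)$ the closed set $V(J+(w))$. If this set has codimension at least $h+1$ in $\operatorname{Spec}R$, then $H^h_I(R)$ does not notice it; but in $\operatorname{Spec}R/J$ it is cut out by the single equation $w=0$.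

\begin{proposition}\label{prop:real}
Let $R$ be a regular ring, $h\ge2$, $\mathfrak a$ an ideal generated by $h$ elements, $J\subseteq\mathfrak a$ an ideal and $w\in R$. Assume that every prime containing $J$ has height at least $h$ and every prime containing $\mathfrak b=J+(w)$ has height at least $h+1$. Put $I=J+w\mathfrak a$ and $N=H^h_{\mathfrak a}(R/J)$. Then $H^h_I(R/J)\cong N_w$, and $N_w/\operatorname{im}N$ is isomorphic to a submodule of $H^{h+1}_I(J)$.
\end{proposition}

\begin{proof}
Put $A=R/J$. We have $\mathfrak a\mathfrak b\subseteq I$, and $I\subseteq\mathfrak a$ because $J\subseteq\mathfrak a$. The latter gives $\Gamma_{\mathfrak a}\subseteq\Gamma_I$, hence natural maps $\theta_X\colon H^h_{\mathfrak a}(X)\to H^h_I(X)$ and a commutative square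
\[
\begin{array}{ccc}
H^h_{\mathfrak a}(R)&\xrightarrow{\ \theta_R\ }&H^h_I(R)\\[2pt]
\downarrow&&\downarrow\\[2pt]
N&\xrightarrow{\ \theta_A\ }&H^h_I(A).
\end{array}
\]

\emph{The map $\theta_R$ is bijective.} Let $E^\bullet$ be the resolution in (L4). Primes containing $I$ or $\mathfrak a$ contain $J$ and so have height at least $h$; hence $\Gamma_I(E^{h-1})=\Gamma_{\mathfrak a}(E^{h-1})=0$. A prime $Q\supseteq I$ of height $h$ contains $\mathfrak a\mathfrak b$ and does not contain $\mathfrak b$, so it contains $\mathfrak a$. Thus the primes of height $h$ containing $I$ are those containing $\mathfrak a$, and $\Gamma_I(E^h)=\Gamma_{\mathfrak a}(E^h)$. Both $H^h_{\mathfrak a}(R)$ and $H^h_I(R)$ are the kernel of $E^h\to E^{h+1}$ restricted to this submodule.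

\emph{The images agree.} The left vertical map is surjective by (L2). As $\theta_R$ is bijective, the image of $H^h_I(R)\to H^h_I(A)$ equals the image of $\theta_A$.

\emph{The map $\theta_A$ is the localization map.} Let $F^\bullet$ be an injective resolution of the $R$-module $A$. If $\xi\in F^j$ is killed by $I^n\supseteq w^n\mathfrak a^n$, then $w^n\xi\in\Gamma_{\mathfrak a}(F^j)$. So $\Gamma_{\mathfrak a}(F^\bullet)_w=\Gamma_I(F^\bullet)_w$, and $(\theta_A)_w\colon N_w\to H^h_I(A)_w$ is bijective. On the other hand, if $\mathfrak a=(g_1,\dots,g_h)$, then $IA=(wg_1,\dots,wg_h)A$, and by (L1) $H^h_I(A)$ is the cokernel of the last map in $\check C(wg_1,\dots,wg_h;A)$. Since $h\ge2$, each term in degrees $h-1$ and $h$ is localized at a multiple of $w$. So $w$ acts bijectively on these terms and on the cokernel, and the localization map $\iota\colon H^h_I(A)\to H^h_I(A)_w$ is bijective. The isomorphism $\iota^{-1}\circ(\theta_A)_w\colon N_w\to H^h_I(A)$, composed with $N\to N_w$, is $\theta_A$.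

Hence $N_w/\operatorname{im}N\cong\operatorname{coker}\theta_A$ is the cokernel of $H^h_I(R)\to H^h_I(A)$, which embeds in $H^{h+1}_I(J)$ by \eqref{eq:les}.
\end{proof}

The inclusion $J\subseteq\mathfrak a$ makes $\theta$ exist; regularity and the two height conditions make $\theta_R$ bijective; the number of generators of $\mathfrak a$ places both modules over $A$ at the top of a \v{C}ech complex. For $h=1$ the term in degree $h-1$ is $A$ itself, on which $w$ is not inverted, and the last step breaks down.

\section{The counterexamples}\label{sec:proofs}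

We would like to apply Proposition~\ref{prop:real} with $\mathfrak a=(u,v)$ and $N=H$. The ideal $(f)$ has height one, so $J$ needs a second generator, which must lie in $\mathfrak a$ and must not change $H$. A new variable $r$ would not change $H$ but is not in $\mathfrak a$. The product $ru$ does both: it lies in $\mathfrak a$, and since $u$ acts surjectively on top local cohomology, dividing by $ru$ has the same effect there as dividing by $r$. Further products $r_jp_j$ of new variables, with $p_j$ adjoined to $\mathfrak a$, raise $h$ and $i$ together; finally, new variables adjoined to $I$ alone raise $i$.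

Fix a field $k$ and integers $h\ge2$, $i\ge h+1$; put $e=h-2$ and $l=i-h-1$. Theorem~\ref{thm:example} is the case $e=l=0$.

\subsection*{The case $i=h+1$}
With $P$ and $f$ as in Theorem~\ref{thm:example}, let
\begin{gather*}
P'=P[p_1,\dots,p_e,r_1,\dots,r_e],\qquad J'=(f,\,ru,\,r_1p_1,\dots,r_ep_e),\\
\mathfrak a'=(u,v,p_1,\dots,p_e),\qquad I'=J'+w\mathfrak a'.
\end{gather*}
For $e=0$ these are $P$, $J$, $(u,v)$ and $I$.

\begin{lemma}\label{lem:base}
The $h$ listed generators of $J'$ form a $P'$-sequence, $\operatorname{Ass}_{P'}H^h_{I'}(P'/J')$ has at most three elements, and $\operatorname{Ass}_{P'}H^{h+1}_{I'}(J')$ is infinite.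
\end{lemma}

\begin{proof}
\emph{Regular sequences.} In a unique factorization domain, if $g_1,g_2$ are nonzero and have no common prime factor, then $g_2$ is a nonzerodivisor modulo $g_1$. The primes $r$ and $u$ do not divide $f$, since $f$ does not involve $r$ and $f\equiv y^2v^2\pmod u$. So $f,ru$ is a $P$-sequence. The image of $f$ in the polynomial ring $P/(w)$ is $f_0$, which also does not involve $r$ and is $y^2v^2$ modulo $u$; so $w,f,ru$ is a $P$-sequence. For any ring $R_0$, the monomial $r_jp_j$ is a nonzerodivisor on $R_0[p_j,r_j]$, since it maps the monomial basis injectively to itself. The quotient of $P'$ by the generators preceding $r_jp_j$ has this form, as these do not involve $p_j,r_j$. All elements lie in the ideal of the variables, so $f,ru,r_1p_1,\dots,r_ep_e$ and $w,f,ru,r_1p_1,\dots,r_ep_e$ are $P'$-sequences, of lengths $h$ and $h+1$. By (L3) the height conditions of Proposition~\ref{prop:real} hold. Also $J'\subseteq\mathfrak a'$, and $\mathfrak a'$ has $h$ generators.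

\emph{The module $N'=H^h_{\mathfrak a'}(P'/J')$.} We have $P'/(f)=B[r,r_1,\dots,r_e][p]$. By (L1) and Lemma~\ref{lem:inv}(ii),
\[
V:=H^h_{\mathfrak a'}(P'/(f))=H[r,r_1,\dots,r_e]\otimes_kE_p .
\]
By (L2), $N'=V/(ru,r_1p_1,\dots,r_ep_e)V$, and $uV=V$, $p_jV=V$. Hence $ruV=rV$ and $r_jp_jV=r_jV$, so that
\[
N'=V/(r,r_1,\dots,r_e)V=H\otimes_kE_p,
\]
a module over $P'/(r,r_1,\dots,r_e)=C[p]$.

\emph{Conclusion.} Proposition~\ref{prop:real} gives $H^h_{I'}(P'/J')\cong N'_w=H_w\otimes_kE_p$. By Proposition~\ref{prop:H}(a), Lemma~\ref{lem:inv}(i) and (A2), it has at most three associated primes over $P'$. It also gives a submodule of $H^{h+1}_{I'}(J')$ isomorphic to $N'_w/\operatorname{im}N'=(H_w/\operatorname{im}H)\otimes_kE_p$. Over $T_0$ this is a nonempty direct sum of copies of $H_w/\operatorname{im}H$, so $\operatorname{Ass}_{T_0}H^{h+1}_{I'}(J')$ is infinite by Proposition~\ref{prop:H}(b) and (A1). By (A4), $\operatorname{Ass}_{P'}H^{h+1}_{I'}(J')$ is infinite.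
\end{proof}

\subsection*{Raising the cohomological degree}
Let $P''=P'[c_1,\dots,c_l]$, $J''=J'P''=J'[c]$ and $I''=I'P''+(c)$. The generators of $J'$ remain a regular sequence of length $h$ in the polynomial extension $P''$, and $J''\subseteq I''$. Since $i-1=h+l$, Lemma~\ref{lem:inv}(ii) applied to $X=P'/J'$ and $X=J'$ gives
\[
H^{i-1}_{I''}(P''/J'')\cong H^h_{I'}(P'/J')\otimes_kE_c,\qquad H^i_{I''}(J'')\cong H^{h+1}_{I'}(J')\otimes_kE_c .
\]
By Lemma~\ref{lem:inv}(i) and Lemma~\ref{lem:base}, the first module has at most three associated primes over $P''$ and the second has infinitely many.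

\subsection*{Localization}
To obtain an LC-finite ring over an arbitrary field we localize, and must make sure that infinitely many associated primes survive. Grade $P''$ by
\[
\deg s=\deg y=\deg z=\deg w=2,\qquad\deg t=\deg x=\deg r=\deg u=\deg v=1,
\]
with $p_j,r_j,c_j$ of degree $1$. The terms $sx^2u^2$, $wzuv$, $txyuv$, $y^2v^2$ of $f$ all have degree $6$, and the other generators of $J''$ and $I''$ are monomials. By (L1) the module $H^i_{I''}(J'')$ is graded, so by (A5) its associated primes are homogeneous. All degrees are positive, so every proper homogeneous ideal lies in the ideal $\mathfrak m$ of all variables. Put $R=P''_{\mathfrak m}$. By (L1) and (A2), $H^i_{I''R}(J''R)=H^i_{I''}(J'')_{\mathfrak m}$ has infinitely many associated primes over $R$, and $H^{i-1}_{I''R}(R/J''R)=H^{i-1}_{I''}(P''/J'')_{\mathfrak m}$ has at most three. The generators of $J''$ lie in $\mathfrak m$ and localization is exact, so they form an $R$-sequence of length $h$.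

For $e=l=0$ we have $P''=P$ and $\mathfrak m=\mathfrak n$; Lemma~\ref{lem:base} and the preceding paragraph prove Theorem~\ref{thm:example}. In general $R$ is a regular local ring containing $k$, hence LC-finite, and $(R,J''R,I''R)$ violates $S(h,i)$. Together with the positive part in Section~\ref{sec:coker}, this proves Theorem~\ref{thm:range}.

\begin{thebibliography}{9}

\bibitem{Hanyu}
Ryotaro Hanyu, \emph{Finiteness of the set of associated primes for local cohomology modules of ideals via properties of almost factorial rings}, arXiv:2506.17586 (2025).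

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
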